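\title{Weak type $(1,1)$ for the adjoint Riesz transforms of the distinguished Laplacian on Damek--Ricci spaces}

\begin{abstract}
Let $N$ be a group of Heisenberg type or $N=\mathbb R^n$, let $S=N\rtimes\mathbb R_+$ carry its right Haar measure, and let $\Delta=-\sum_{j=0}^nX_j^2$ be the distinguished Laplacian, where $X_0$ points in the direction of $\mathbb R_+$ and $X_1,\dots,X_n$ in the directions of $N$. We prove that the adjoint Riesz transform $(X_j\Delta^{-1/2})^*$ is of weak type $(1,1)$ for every $j\ge1$ and is not of weak type $(1,1)$ for $j=0$, whatever $N$ is. For $j=0$ even the restricted weak type fails, and the weak type $(p,p)$ norm grows at least like $(p-1)^{-1}$ as $p\to1^+$. Both results come from the part of the kernel at infinity, which decays like the reciprocal of the difference of the heights: for $j\ge1$ it has mean zero along $N$, while for $j=0$ it has a positive tail that a sparse test function can isolate.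
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Setting}
A \emph{group of Heisenberg type} (H-type group) is a connected, simply connected nilpotent Lie group $N$ of step at most $2$ whose Lie algebra $\mathfrak n=\mathfrak v\oplus\mathfrak z$ carries an inner product such that $\mathfrak v\perp\mathfrak z$, $[\mathfrak v,\mathfrak v]=\mathfrak z$, $[\mathfrak n,\mathfrak z]=\{0\}$, and
\begin{equation}\label{eq:Htype}
|\mu[x,\cdot]|=|\mu|\,|x|\qquad\text{for all }x\in\mathfrak v,\ \mu\in\mathfrak z^*.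
\end{equation}
Here $\mu[x,\cdot]\in\mathfrak v^*$, and the dual spaces carry the dual norms. Let $m_{\mathfrak v}=\dim\mathfrak v\ge1$, $m_{\mathfrak z}=\dim\mathfrak z\ge0$, $n=m_{\mathfrak v}+m_{\mathfrak z}$. We allow the \emph{degenerate case} $\mathfrak z=\{0\}$, in which $N=\mathbb R^n$ is abelian and \eqref{eq:Htype} is vacuous; every term that involves $\mathfrak z$ is then to be omitted. In exponential coordinates $u=(x,z)\in\mathfrak v\times\mathfrak z$ the product is
\[
(x,z)\cdot(x',z')=\bigl(x+x',\,z+z'+\tfrac12[x,x']\bigr),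
\]
and the dilations $\delta_a(x,z)=(a^{1/2}x,az)$, $a\in\mathbb R_+=(0,\infty)$, are automorphisms of $N$. The \emph{Damek--Ricci space} over $N$ is the group $S=N\rtimes\mathbb R_+$ with product $(u,a)\cdot(u',a')=(u\cdot\delta_a(u'),aa')$. We equip it with its right Haar measure $\rho$.

Fix orthonormal bases of $\mathfrak v$ and $\mathfrak z$, and let $X_1^N,\dots,X^N_{m_{\mathfrak v}}$, $\partial_{z_1},\dots,\partial_{z_{m_{\mathfrak z}}}$ be the corresponding left-invariant vector fields on $N$. The vector fields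
\[
X_0=a\partial_a,\qquad X_j=a^{1/2}X_j^N\quad(1\le j\le m_{\mathfrak v}),\qquad X_{m_{\mathfrak v}+k}=a\,\partial_{z_k}\quad(1\le k\le m_{\mathfrak z})
\]
are left-invariant on $S$. With $\nabla=(X_0,\dots,X_n)$, the \emph{distinguished Laplacian} is
\[
\Delta=\nabla^*\nabla=-\sum_{j=0}^nX_j^2,
\]
a positive self-adjoint operator on $L^2(S,\rho)$. In the degenerate case $\Delta=-(a\partial_a)^2-a\sum_{j=1}^n\partial_{x_j}^2$. The \emph{Riesz transforms} are $\mathcal R_j=X_j\Delta^{-1/2}$, $0\le j\le n$. They compare $\nabla f$ with $\Delta^{1/2}f$, and they are bounded on $L^p(S,\rho)$ for every $p\in(1,\infty)$. An operator $T$ on $L^2(\rho)$ is of \emph{weak type $(1,1)$} if there is $C>0$ such that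
\[
\rho(\{|Tf|>\lambda\})\le C\lambda^{-1}\|f\|_{L^1(\rho)}\qquad\text{for all }\lambda>0,\ f\in L^1\cap L^2(\rho),
\]
and of \emph{restricted weak type $(1,1)$} if this holds when $f$ is the indicator function of a set of finite measure.

\subsection{The question}
We study the following problem, which comes from the paper of Liu and Martini \cite{LM}.

\medskip
\noindent\textbf{Problem.} \emph{For every H-type group $N$, the degenerate case included, and for each $j\in\{0,1,\dots,n\}$, decide whether the adjoint Riesz transform $\mathcal R_j^*$ is of weak type $(1,1)$ on $(S,\rho)$.}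
\medskip

On Euclidean space a Riesz transform is skew-adjoint, so the question for the adjoint is the question for the operator itself. On $S$ the fields $X_j$ do not commute with $\Delta$, and $\mathcal R_j^*$, which is formally $-\Delta^{-1/2}X_j$, is a different operator from $-\mathcal R_j$. Weak type bounds do not dualize, so the endpoint $p=1$ for $\mathcal R_j^*$ is a question of its own; it is the natural endpoint for the range $p\ge2$ of $\mathcal R_j$, since a weak type $(1,1)$ bound for $\mathcal R_j^*$ gives the $L^p$ bounds for $\mathcal R_j$, $2\le p<\infty$, by interpolation and duality. The standard Calder\'on--Zygmund theorem applies only to the part of the kernel near the diagonal, because balls in $S$ have exponentially growing measure (see the end of Section~\ref{ssec:dist}).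

In the degenerate case it is known that $\mathcal R_j^*$ is of weak type $(1,1)$ for $j>0$, and it was not known whether the same holds for $\mathcal R_0^*$. A formal computation suggests that it should. On functions of the height $t=\log a$ alone, $X_0=\partial_t$ and $\Delta=-\partial_t^2$, so $-\Delta^{-1/2}X_0$ is formally the Fourier multiplier $-i\operatorname{sgn}\xi$ on $\mathbb R$. This is the Hilbert transform, the first example of a singular integral of weak type $(1,1)$. The guess is wrong.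

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $N$ be an H-type group, $\mathfrak z=\{0\}$ allowed.
\begin{enumerate}
\item[(i)] $\mathcal R_j^*$ is of weak type $(1,1)$ for $1\le j\le n$.
\item[(ii)] $\mathcal R_0^*$ is not of weak type $(1,1)$.
\end{enumerate}
\end{theorem}

Thus the answer depends on $j$ only through whether $j=0$, and it does not depend on $N$. The next theorem measures the failure. For $1<p<\infty$, $\|T\|_{L^p\to L^{p,\infty}}$ is the least $C$ such that $\lambda\,\rho(\{|Tf|>\lambda\})^{1/p}\le C\|f\|_{L^p(\rho)}$ for all $\lambda>0$ and $f\in L^p(\rho)$.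

\begin{theorem}\label{thm:sharp}
Let $N$ be as in Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(1)] For $X=\sum_{j=0}^nc_jX_j$ with $c_j\in\mathbb C$, the operator $(X\Delta^{-1/2})^*$ is of weak type $(1,1)$ if and only if $c_0=0$.
\item[(2)] $\mathcal R_0^*$ is not of restricted weak type $(1,1)$. Moreover, if $\Psi\ge0$ is nondecreasing on $[0,\infty)$ and $\Psi(y)=o(\log y)$ as $y\to\infty$, then there is no $C$ such that
\[
\lambda\,\rho(\{|\mathcal R_0^*f|>\lambda\})\le C\int|f|\,\bigl(1+\Psi(|f|/\lambda)\bigr)\,d\rho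
\]
for all $\lambda>0$ and all bounded compactly supported $f$.
\item[(3)] As $p\to1^+$, $\|\mathcal R_j^*\|_{L^p\to L^{p,\infty}}=O(1)$ for $j\ge1$, while $\|\mathcal R_0^*\|_{L^p\to L^{p,\infty}}\ge c/(p-1)$ for some $c>0$.
\end{enumerate}
\end{theorem}

The H-type condition enters through two explicit formulas, for the Riemannian distance and for the heat kernel (Section~\ref{sec:geom}), and through the inequality $|[x,x']|\le|x||x'|$. The $L^p$ boundedness of $\mathcal R_j$ for $p\ne2$ is used only to give a meaning to Theorem~\ref{thm:sharp}(3). Section~\ref{sec:model} works out the case $N=\mathbb R^2$, where the kernel is elementary, and isolates the two mechanisms in a lemma on sequences. Section~\ref{sec:kernel} contains the kernel estimates in general. Part (ii) of Theorem~\ref{thm:main} is proved in Section~\ref{sec:neg}, part (i) in Sections~\ref{sec:red} and~\ref{sec:W}, and Theorem~\ref{thm:sharp} in Section~\ref{sec:sharp}.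

\section{Geometry of $S$ and the kernel of $\Delta^{-1/2}$}\label{sec:geom}

The letters $C,c$ denote positive constants that depend only on $N$ and on cutoff functions fixed once and for all; they may change from line to line. Constants with a subscript keep their value. We write $A\simeq B$ if $cB\le A\le CB$.

\subsection{Measures and the homogeneous norm}
Let $Q=\frac12m_{\mathfrak v}+m_{\mathfrak z}$. Lebesgue measure $du$ is a left and right Haar measure on $N$, and $\delta_a$ multiplies it by $a^Q$. We write $g=(u,a)$, $g'=(u',a')$ and use the \emph{heights} $t=\log a$, $t'=\log a'$, so that $S$ is identified with $N\times\mathbb R$ and $X_0=\partial_t$. Then $d\rho=du\,dt$, the measure $d\nu=a^{-Q}d\rho$ is a left Haar measure, and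
\begin{equation}\label{eq:left}
\rho(g'E)=a'^{\,Q}\rho(E),\qquad g'^{-1}g=\bigl(\delta_{1/a'}(u'^{-1}u),\,a/a'\bigr).
\end{equation}
The flow of a left-invariant vector field consists of right translations, which preserve $\rho$. Hence $\int(X_jf)h\,d\rho=-\int f\,X_jh\,d\rho$ whenever $fh$ has compact support.

On $N$ put $\|(x,z)\|=\bigl((|x|^2/4)^2+|z|^2\bigr)^{1/2}$. Then $\|\delta_au\|=a\|u\|$ and $\|u^{-1}\|=\|u\|$. By \eqref{eq:Htype}, $|[x,x']|=\sup_{|\mu|=1}\mu[x,x']\le|x||x'|$. For $u=(x,z)$, $v=(x',z')$ both $|x+x'|^2/4$ and $|z+z'+\frac12[x,x']|$ are therefore at most $2(\|u\|+\|v\|)$, and so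
\begin{equation}\label{eq:tri}
\|uv\|\le C_0(\|u\|+\|v\|),\qquad \|u_1^{-1}u_3\|\le C_0\bigl(\|u_1^{-1}u_2\|+\|u_2^{-1}u_3\|\bigr),
\end{equation}
with $C_0=4$. Let $B(r)=\{u:\|u\|<r\}$. By homogeneity $|B(r)|=\omega r^Q$ with $\omega=|B(1)|$, and therefore
\begin{equation}\label{eq:polar}
\int_N\phi(\|u\|)\,du=\omega Q\int_0^\infty\phi(r)\,r^{Q-1}dr\qquad(\phi\ge0).
\end{equation}
For functions on $N$ we write $(f*\zeta)(u)=\int_Nf(u')\zeta(u'^{-1}u)\,du'$ and $\zeta_{(s)}(u)=e^{-Qs}\zeta(\delta_{e^{-s}}u)$; the latter is $\zeta$ rescaled to width $e^s$, with the same integral. For $f$ on $S$, $f_s(u)=f(u,e^s)$ is its slice at height $s$.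

\subsection{The distance}\label{ssec:dist}
Let $d$ be the left-invariant Riemannian distance for which $X_0,\dots,X_n$ are orthonormal; the Riemannian volume is $\nu$. On compact sets $d$ is comparable to the Euclidean distance in the coordinates $(x,z,t)\in\mathbb R^{n+1}$. For $g,g'\in S$ let $w=u'^{-1}u=(x_w,z_w)$ and
\[
V=V(g,g')=\Bigl(a+a'+\frac{|x_w|^2}4\Bigr)^2+|z_w|^2,\qquad D=V^{1/2}.
\]
The distance formula of Anker, Damek and Yacoub \cite{ADY} reads, for $d=d(g,g')$,
\begin{equation}\label{eq:dist}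
V=4aa'\cosh^2(d/2)=2aa'(1+\cosh d)=aa'e^d(1+e^{-d})^2 .
\end{equation}
For $\mathfrak z=\{0\}$ this is the classical formula on the real hyperbolic space of curvature $-1/4$: with $y=a^{1/2}$ the metric is $4y^{-2}(dy^2+|d(x/2)|^2)$. We record the consequences that are used below. Since $D$ is the length of the planar vector $(a+a',0)+(|x_w|^2/4,|z_w|)$,
\begin{equation}\label{eq:Dsize}
\max(a+a',\|w\|)\le D\le a+a'+\|w\| .
\end{equation}
Since $V\ge(a+a')^2=4aa'\cosh^2\frac{t-t'}2$, we have $d\ge|t-t'|$. Taking logarithms in \eqref{eq:dist},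
\begin{equation}\label{eq:tree}
d=2\log D-t-t'-2\log(1+e^{-d}),\qquad\text{so}\qquad \frac{D^2}{4aa'}\le e^d\le\frac{D^2}{aa'} .
\end{equation}
Up to a bounded error, $d$ is the length of a path that climbs from height $t$ to height $\log D$ and descends to height $t'$. Finally, \eqref{eq:dist} gives
\begin{equation}\label{eq:ids}
(aa')^{-Q/2}e^{-Qd/2}=D^{-Q}(1+e^{-d})^Q,\qquad 2aa'\sinh d=V\tanh(d/2).
\end{equation}
By \eqref{eq:Dsize} and \eqref{eq:tree}, the set $\{\|u\|<e^r,\ 0\le t\le1\}$, $r\ge0$, has $\rho$-measure $\omega e^{Qr}$ and lies within distance $2r+C$ of the identity $e$. This is the exponential growth mentioned in Section~\ref{sec:intro}.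

\subsection{The heat kernel}
The Laplace--Beltrami operator of $(S,d)$ is $\mathcal L=\sum_jX_j^\dagger X_j$, with adjoints taken in $L^2(\nu)$. As $X_0^\dagger=-X_0+Q$ and $X_j^\dagger=-X_j$ for $j\ge1$, we get $\mathcal L=-\sum_jX_j^2+QX_0$. From $a^{-Q/2}X_0a^{Q/2}=X_0+Q/2$ and $-(X_0+\frac Q2)^2+Q(X_0+\frac Q2)-\frac{Q^2}4=-X_0^2$ we obtain
\begin{equation}\label{eq:conj}
\Delta=a^{-Q/2}\bigl(\mathcal L-Q^2/4\bigr)a^{Q/2},
\end{equation}
and multiplication by $a^{-Q/2}$ is a unitary map from $L^2(\nu)$ onto $L^2(\rho)$.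

Since $S$ is complete, $\mathcal L$ is essentially self-adjoint on $C_c^\infty(S)$, and by \eqref{eq:conj} so is $\Delta$. Hence the identity $\|\Delta^{1/2}f\|_2^2=\sum_j\|X_jf\|_2^2$ extends from $C_c^\infty$ to the domain of $\Delta^{1/2}$. If $\Delta f=0$, then $\nabla f=0$, so $f$ is constant, so $f=0$ because $\rho(S)=\infty$. Thus $\Delta$ is injective, $\Delta^{1/2}$ has dense range, and $\mathcal R_j$ is the contraction of $L^2(\rho)$ determined by $\mathcal R_j\Delta^{1/2}f=X_jf$.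

The heat kernel of $\mathcal L$ is a positive function $h_\tau(d(g,g'))$ of the distance. By \eqref{eq:conj}, $e^{-\tau\Delta}$ has kernel $e^{Q^2\tau/4}(aa')^{-Q/2}h_\tau(d(g,g'))$ with respect to $\rho$. The formula $\Delta^{-1/2}=\pi^{-1/2}\int_0^\infty\tau^{-1/2}e^{-\tau\Delta}d\tau$ leads to the kernel
\begin{equation}\label{eq:K}
K(g,g')=(aa')^{-Q/2}\varphi(d(g,g')),\qquad\varphi(r)=\pi^{-1/2}\int_0^\infty\tau^{-1/2}e^{Q^2\tau/4}h_\tau(r)\,d\tau ;
\end{equation}
Lemma~\ref{lem:kernel} states the sense in which it is used. With $\Phi(r)=e^{Qr/2}\varphi(r)$, the first identity in \eqref{eq:ids} gives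
\begin{equation}\label{eq:KD}
K=D^{-Q}(1+e^{-d})^Q\,\Phi(d).
\end{equation}

Let $\mathcal D_1=-\frac1{\sinh s}\frac d{ds}$ and $\mathcal D_2=-\frac1{\sinh(s/2)}\frac d{ds}$. If $m_{\mathfrak z}\ge1$ then $m_{\mathfrak v}$ is even, because by \eqref{eq:Htype} the skew form $\mu[\cdot,\cdot]$ on $\mathfrak v$ is nondegenerate for $\mu\ne0$. So exactly one of the following three cases occurs:
\[
\begin{array}{llll}
\text{(I)}& m_{\mathfrak z},\ m_{\mathfrak v}\text{ even:}& m_1=\tfrac12m_{\mathfrak z},& m_2=\tfrac12m_{\mathfrak v};\\[2pt]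
\text{(II)}& m_{\mathfrak z}\text{ odd:}& m_1=\tfrac12(m_{\mathfrak z}+1),& m_2=\tfrac12m_{\mathfrak v};\\[2pt]
\text{(III)}& \mathfrak z=\{0\},\ n\text{ odd:}& m_1=0,& m_2=\tfrac12(n+1).
\end{array}
\]
For a function $F$ on $(0,\infty)$ define $\mathcal IF(r)=F(r)$ in case (I), and
\[
\mathcal IF(r)=\int_r^\infty\frac{\sinh s\;F(s)\,ds}{(\cosh s-\cosh r)^{1/2}},\qquad
\mathcal IF(r)=\int_r^\infty\frac{\sinh(s/2)\;F(s)\,ds}{(\cosh(s/2)-\cosh(r/2))^{1/2}}
\]
in cases (II) and (III), respectively. By \cite{ADY}, and by the classical formulas on real hyperbolic spaces if $\mathfrak z=\{0\}$, there is $C>0$ with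
\begin{equation}\label{eq:heat}
h_\tau(r)=C\,\tau^{-1/2}e^{-Q^2\tau/4}\;\mathcal I\bigl[\mathcal D_1^{m_1}\mathcal D_2^{m_2}e^{-s^2/4\tau}\bigr](r).
\end{equation}
The shape of \eqref{eq:heat} can be understood as follows. It inverts the identity that the integral over $N$ of the kernel of $e^{-\tau\Delta}$ is the heat kernel of $\mathbb R$. Take $g'=e$, $a=e^s$, and replace $u$ by $\delta_{a^{1/2}}u$; the Jacobian $a^{Q/2}$ cancels the factor $a^{-Q/2}$, and \eqref{eq:dist} becomes $\cosh d=\cosh r+|z|^2/2$ with $\cosh\frac r2=\cosh\frac s2+|x|^2/8$. So integration over $N$ is a Weyl fractional integral $\phi\mapsto\int_0^\infty\phi(\cdot+\xi)\xi^{\alpha-1}d\xi$ of order $\alpha=m_{\mathfrak z}/2$ in the variable $\cosh$, followed by one of order $m_{\mathfrak v}/2$ in the variable $\cosh\frac\cdot2$. The operators $\mathcal D_1=-d/d(\cosh s)$ and $\mathcal D_2=-\frac12\,d/d(\cosh\frac s2)$ invert integrals of order $1$, and $\mathcal I$ is the integral of order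 $\frac12$ that corrects a half-integer order.

In all cases $m_2\ge1$. The factor $e^{Q^2\tau/4}$ in \eqref{eq:K} cancels the exponential in \eqref{eq:heat}, and after one application of $\mathcal D_2$ the $\tau$-integral is elementary:
\begin{equation}\label{eq:tauint}
\int_0^\infty\tau^{-1}\mathcal D_2e^{-s^2/4\tau}d\tau=\frac s{2\sinh(s/2)}\int_0^\infty\tau^{-2}e^{-s^2/4\tau}d\tau=\frac2{s\sinh(s/2)} .
\end{equation}

\section{The two mechanisms: $N=\mathbb R^2$ and a lemma on sequences}\label{sec:model}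

Nothing in this section is used in the proofs. Let $N=\mathbb R^2$, so $Q=1$, $D=a+a'+|x-x'|^2/4$, and we are in case (I) with $m_1=0$, $m_2=1$. By \eqref{eq:tauint}, $\varphi(r)=C/(r\sinh(r/2))$, so $\Phi(r)=2C/(r(1-e^{-r}))$, and \eqref{eq:KD} gives $K=2C\,D^{-1}d^{-1}\coth(d/2)$. For large $d$ we replace $\coth(d/2)$ by $1$ and, in view of \eqref{eq:tree}, $d$ by $d_\circ=2\log D-t-t'$. This leaves the model kernel
\[
K_\circ=\frac1{D\,d_\circ}.
\]
Formally $\mathcal R_j^*f=-\Delta^{-1/2}X_jf=-\int K\,X_jf\,d\rho=\int(X_j'K)f\,d\rho$, where $X_j'$ denotes $X_j$ acting in $g'$. So we look at $X_j'K_\circ$.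

\subsection*{The direction $X_0$} The height $t'$ enters $K_\circ$ explicitly and through $D$, with $\partial_{t'}D=a'$:
\begin{equation}\label{eq:model0}
\partial_{t'}K_\circ=\frac1{Dd_\circ^2}+a'\,\partial_D\Bigl(\frac1{Dd_\circ}\Bigr)=\frac1{Dd_\circ^2}-\frac{a'}{D^2d_\circ}\Bigl(1+\frac2{d_\circ}\Bigr).
\end{equation}
In polar coordinates around $x'$, $dx=4\pi\,dD$, and both terms have elementary primitives in $D$. For $D_1\ge a+a'$,
\begin{equation}\label{eq:model0int}
\int_{\{D\ge D_1\}}\partial_{t'}K_\circ\,dx=\frac{2\pi}{2\log D_1-t-t'}\Bigl(1-\frac{2a'}{D_1}\Bigr).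
\end{equation}
The choice $D_1=a+a'$ gives the integral over all of $N$, namely
\[
\frac{2\pi\tanh\frac{t-t'}2}{|t-t'|+2\log(1+e^{-|t-t'|})} .
\]
This is an odd function of $t-t'$, asymptotic to $2\pi/(t-t')$: we recover the Hilbert kernel. But the oddness is a cancellation between two terms that live in different places. The negative term is concentrated where $D\simeq a'$, while the positive term is spread over many scales of $D$. Indeed, for $D_1=M\max(a,a')$ with $M\ge4$ the right side of \eqref{eq:model0int} is at least $\pi/(|t-t'|+2\log M)$, whatever the sign of $t-t'$. A function of $t$ alone feels both terms. If we collect its mass at each height $t'$ on small boxes of width $a'$ that are far apart, then a typical point $g$ is far from all boxes and feels only the positive tail. The operator then acts like convolution with $1/|t-t'|$, at the price of the term $2\log M$.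

\subsection*{The directions $X_1,X_2$} Take $g'=e$. Now $t'$ is not differentiated, $X_j'D=-x_j/2$, and
\[
X_j'K_\circ=\frac{x_j}{2D^2}\Bigl(\frac1{d_\circ}+\frac2{d_\circ^2}\Bigr).
\]
By scaling $\int|x_j|D^{-2}dx=C(1+a)^{-1/2}$, so this kernel is integrable over $\{t\ge0\}$. As $y=-t\to\infty$ we have $d_\circ=y+2\log D$ and $D\to1+|x|^2/4$, so the leading term is $y^{-1}\eta(x)$ with $\eta(x)=\frac12x_j(1+|x|^2/4)^{-2}$. It is not integrable, but $\eta$ is odd. By \eqref{eq:left} the corresponding operator is $f\mapsto\int_{s\ge t+1}(s-t)^{-1}f_s*\eta_{(s)}\,ds$. The functions $f_s*\eta_{(s)}$ oscillate at scale $e^s$, so for distant values of $s$ they are almost orthogonal in $L^2(N)$, and their sum behaves like a sum of squares.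

\subsection*{Sums versus sums of squares} The following lemma contains both outcomes, and its part (b) is the skeleton of Section~\ref{sec:W}.

\begin{lemma}\label{lem:seq}
For $b\in\ell^1(\mathbb Z)$ and $t\in\mathbb Z$ let
\[
T_1b(t)=\sum_{s>t}\frac{b_s}{s-t},\qquad T_2b(t)=\Bigl(\sum_{s>t}\frac{|b_s|^2}{(s-t)^2}\Bigr)^{1/2}.
\]
\begin{enumerate}
\item[(a)] $T_1$ is not of weak type $(1,1)$ for counting measure.
\item[(b)] $\#\{t:T_2b(t)>\lambda\}\le3\lambda^{-1}\|b\|_1$ for all $\lambda>0$.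
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $b=\mathbf 1_{[1,2R]}$, $R\in\mathbb N$. For $0\le t\le R$ we have $T_1b(t)\ge\sum_{y=1}^R1/y>\log R$. So the level $\lambda=\log R$ is exceeded at more than $\frac12\|b\|_1$ points.

(b) Let $\mathcal E$ be the set of $t$ for which $|b_s|>\lambda(s-t)$ for some $s>t$. Each $s$ contributes at most $|b_s|/\lambda$ values of $t$, so $\#\mathcal E\le\|b\|_1/\lambda$. For $t\notin\mathcal E$ only pairs with $y=s-t\ge|b_s|/\lambda$ occur. Since $\sum_{y\ge Y}y^{-2}\le2/Y$ for the sum over integers $y\ge Y\ge1$,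
\[
\sum_{t\notin\mathcal E}T_2b(t)^2\le\sum_{s:\,b_s\ne0}|b_s|^2\sum_{y\ge\max(1,|b_s|/\lambda)}y^{-2}\le\sum_{s:\,b_s\neq0}|b_s|^2\,\frac{2\lambda}{|b_s|}=2\lambda\|b\|_1,
\]
and Chebyshev's inequality bounds the number of $t\notin\mathcal E$ with $T_2b(t)>\lambda$ by $2\|b\|_1/\lambda$.
\end{proof}

\section{Estimates for the kernels}\label{sec:kernel}

We now show that in general $\varphi$ behaves as in the example. At infinity we need the asymptotics of $\Phi'$ and not only of $\Phi$, because in $X_0'K$ the leading terms of order $d^{-1}$ cancel.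

\begin{lemma}\label{lem:phi}
The function $\varphi$ is smooth on $(0,\infty)$, and:
\begin{enumerate}
\item[(i)] $\varphi(r)=\psi(\cosh r)$ with $|\psi^{(k)}(X)|\le C(X-1)^{-n/2-k}$ for $1<X\le\cosh10$, $k=0,1,2$;
\item[(ii)] there is $c_*>0$ such that, for $r\ge1$, $\Phi(r)=c_*r^{-1}+O(r^{-2})$ and $\Phi'(r)=-c_*r^{-2}+O(r^{-3})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\gamma=m_1+\frac12m_2$. In cases (I), (II), (III) we have $\gamma=\frac Q2,\ \frac{Q+1}2,\ \frac Q2+\frac14$ and $m_1+m_2=\frac n2,\ \frac{n+1}2,\ \frac{n+1}2$.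

\emph{Step 1: integration in $\tau$.} We claim that, for some $C>0$,
\begin{equation}\label{eq:phiF}
\varphi=C\,\mathcal IF,\qquad F=\mathcal D_1^{m_1}\mathcal D_2^{m_2-1}\Bigl[\frac1{s\sinh(s/2)}\Bigr].
\end{equation}
By \eqref{eq:K}, \eqref{eq:heat} and \eqref{eq:tauint} we only have to move $\int d\tau$ past $\mathcal I$ and past the differential operators. For $\beta>0$ let $\mathcal P_\beta$ be the set of $\kappa\in C^\infty(0,\infty)$ such that for every $k$ there is $M_k$ with $\kappa^{(k)}(s)=O(s^{M_k}e^{-\beta s})$ on $[1,\infty)$. We have $\tau^{-1}\mathcal D_2e^{-s^2/4\tau}=\frac s{2\sinh(s/2)}\tau^{-2}e^{-s^2/4\tau}$ with $\frac s{2\sinh(s/2)}\in\mathcal P_{1/2}$, and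
\[
\mathcal D_1\bigl[\kappa\,\tau^{-l}e^{-s^2/4\tau}\bigr]=-\frac1{\sinh s}\Bigl(\kappa'-\frac s{2\tau}\kappa\Bigr)\tau^{-l}e^{-s^2/4\tau},
\]
with $\sinh(s/2)$ in place of $\sinh s$ for $\mathcal D_2$. So $\mathcal D_1$ turns coefficients in $\mathcal P_\beta$ into coefficients in $\mathcal P_{\beta+1}$, $\mathcal D_2$ turns them into coefficients in $\mathcal P_{\beta+1/2}$, and the power $l$ never decreases. At every stage we have a finite sum of terms $\kappa_l(s)\tau^{-l}e^{-s^2/4\tau}$ with $l\ge2$, and at the last stage $\kappa_l\in\mathcal P_\gamma$. For $s$ in a compact interval $[s_0,s_1]\subset(0,\infty)$ such a term is dominated by $C\tau^{-l}e^{-s_0^2/4\tau}$, which is integrable in $\tau$; this allows differentiation under the $\tau$-integral. Moreover $\int_0^\infty|\kappa_l(s)|\tau^{-l}e^{-s^2/4\tau}d\tau=C_l|\kappa_l(s)|s^{2-2l}$. The weight in $\mathcal I$ has an integrable singularity at $s=r$ and is $O(e^{s/2})$ at infinity in case (II), $O(e^{s/4})$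 in case (III). In both cases its product with $|\kappa_l(s)|s^{2-2l}$ is $O(s^Me^{-Qs/2})$, so Fubini's theorem applies.

\emph{Step 2: $F$ at infinity.} Let $\mathcal S$ be the class of smooth functions on $[1,\infty)$ of the form $A=\sum_{l=1}^M\alpha_ls^{-l}+A_{\rm rem}$ with $A_{\rm rem}^{(k)}=O(e^{-s/2})$ for all $k$. It is stable under $d/ds$, which produces a function with $\alpha_1=0$, and under multiplication by $(1-e^{-s})^{-1}$ and $(1-e^{-2s})^{-1}$, which does not change the $\alpha_l$. For $A\in\mathcal S$,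
\[
\mathcal D_2\bigl[e^{-\beta s}A\bigr]=e^{-(\beta+\frac12)s}\,\frac{2(\beta A-A')}{1-e^{-s}},\qquad
\mathcal D_1\bigl[e^{-\beta s}A\bigr]=e^{-(\beta+1)s}\,\frac{2(\beta A-A')}{1-e^{-2s}},
\]
and in both cases $\alpha_1$ is multiplied by $2\beta>0$. Starting from $\frac1{s\sinh(s/2)}=e^{-s/2}\frac2{s(1-e^{-s})}$, where $\beta=\frac12$ and $\alpha_1=2$, we obtain
\begin{equation}\label{eq:Finf}
F=e^{-\gamma s}A,\quad A\in\mathcal S,\quad\alpha_1>0;\qquad \mathcal D_1^kF=O(e^{-(\gamma+k)s}),\quad\mathcal D_2^kF=O(e^{-(\gamma+k/2)s}).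
\end{equation}

\emph{Step 3: proof of (ii).} In case (I), $\Phi=CA$, and (ii) holds by the definition of $\mathcal S$. In case (II) put $s=r+v$ and use $\cosh(r+v)-\cosh r=2\sinh\frac v2\sinh(r+\frac v2)$. Writing $\sinh\theta=\frac12e^\theta(1-e^{-2\theta})$ for $\theta=r+v$ and $\theta=r+\frac v2$, the exponentials combine to $\exp\bigl((r+v)-\frac{Q+1}2(r+v)-\frac12(r+\frac v2)\bigr)=e^{-Qr/2}e^{(\frac14-\frac Q2)v}$. Hence
\begin{equation}\label{eq:Phirep}
\Phi(r)=C\int_0^\infty\varpi(v)\,\beta(r,v)\,A(r+v)\,dv,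
\end{equation}
where $\varpi(v)=e^{(\frac14-\frac Q2)v}(\sinh\frac v2)^{-1/2}$ and $\beta=(1-e^{-2r-2v})(1-e^{-2r-v})^{-1/2}$. In case (III) use $\cosh\frac{r+v}2-\cosh\frac r2=2\sinh\frac v4\sinh(\frac r2+\frac v4)$. The exponent is $\frac12(r+v)-(\frac Q2+\frac14)(r+v)-\frac12(\frac r2+\frac v4)=-\frac Q2r+(\frac18-\frac Q2)v$, and \eqref{eq:Phirep} holds with $\varpi(v)=e^{(\frac18-\frac Q2)v}(\sinh\frac v4)^{-1/2}$ and $\beta=(1-e^{-r-v})(1-e^{-r-v/2})^{-1/2}$. In both cases $\varpi>0$, $\varpi\simeq v^{-1/2}$ near $0$ and $\varpi\simeq e^{-Qv/2}$ at infinity, so $\int(1+v)\varpi\,dv<\infty$; and $|\beta-1|+|\partial_r\beta|\le Ce^{-r}$ for $r\ge1$. Since $|\frac1{r+v}-\frac1r|\le\frac v{r^2}$ and $|\frac1{(r+v)^2}-\frac1{r^2}|\le\frac{2v}{r^3}$,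
\[
\beta A(r+v)=\frac{\alpha_1}r+O\Bigl(\frac{1+v}{r^2}\Bigr),\qquad\partial_r\bigl[\beta A(r+v)\bigr]=-\frac{\alpha_1}{r^2}+O\Bigl(\frac{1+v}{r^3}\Bigr).
\]
Integrating against $\varpi$ gives (ii) with $c_*=C\alpha_1\int\varpi$.

\emph{Step 4: proof of (i) and smoothness.} Let $Y=\cosh s$. An even real-analytic function of $s\in\mathbb R$ is a smooth function of $Y\in[1,\infty)$: near $s=0$ it is analytic in $s^2$, and $s^2$ is analytic in $Y-1=\frac12s^2+\cdots$. This applies to $\frac s{\sinh(s/2)}$ and to the function $\frac{Y-1}{s^2}$, so $\frac1{s\sinh(s/2)}$ is $(Y-1)^{-1}$ times a smooth function on $[1,\infty)$. Since $\mathcal D_1=-\frac d{dY}$ and $\mathcal D_2=-2\bigl(\frac{Y+1}2\bigr)^{1/2}\frac d{dY}$, we get $F(s)=\tilde F(Y)$, where $\tilde F$ is $(Y-1)^{-m_1-m_2}$ times a smooth function on $[1,\infty)$. In case (I), $\psi=C\tilde F$ and $m_1+m_2=n/2$, which proves (i).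

In case (II) the substitution $Y=X+\xi$ gives $\psi(X)=C\int_0^\infty\xi^{-1/2}\tilde F(X+\xi)\,d\xi$. Here $|\tilde F^{(k)}(Y)|\le C_k(Y-1)^{-(n+1)/2-k}$ for bounded $Y$, and $|\tilde F^{(k)}(Y)|\le C_kY^{-(Q+1)/2-k}$ for $Y\ge2$ by \eqref{eq:Finf}. We may differentiate under the integral any number of times, so $\psi$ is smooth on $(1,\infty)$. For $1<X\le\cosh10$ the part $\xi\ge1$ of $\psi^{(k)}(X)$ is bounded, and the part $\xi\le1$ is at most
\[
C\int_0^\infty\xi^{-1/2}(X-1+\xi)^{-(n+1)/2-k}d\xi=C(X-1)^{-n/2-k}.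
\]

In case (III) take instead $Y=\cosh(s/2)$, so that $\mathcal D_2=-\frac12\frac d{dY}$. The argument above, applied in the variable $s/2$, shows that $F(s)=\tilde F(Y)$ with $\tilde F$ equal to $(Y-1)^{-(n+1)/2}$ times a smooth function; by \eqref{eq:Finf}, $\tilde F^{(k)}=O(Y^{-Q-1/2-k})$ at infinity; and $\varphi(r)=\tilde\psi(\cosh\frac r2)$ with $\tilde\psi(X)=C\int_0^\infty\xi^{-1/2}\tilde F(X+\xi)\,d\xi$. The last display gives the bounds of (i) for $\tilde\psi$. Finally $\psi(X)=\tilde\psi(\sigma(X))$ with $\sigma(X)=\bigl(\frac{X+1}2\bigr)^{1/2}$ smooth on $[1,\infty)$ and $\sigma(X)-1\simeq X-1$ for bounded $X$, and the chain rule transfers the bounds to $\psi$.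
\end{proof}

The operator $\Delta^{-1/2}$ is unbounded, so we justify the formal kernel of $\mathcal R_j^*$ by truncating the $\tau$-integral. Let
\[
k_j(g,g')=X_j'K(g,g')\quad(g\ne g'),\qquad\kappa_j(h)=k_j(h,e).
\]

\begin{lemma}\label{lem:kernel}
Let $0\le j\le n$. If $f\in L^2(\rho)$ has compact support, then $\mathcal R_j^*f(g)=\int k_j(g,g')f(g')\,d\rho(g')$ for a.e.\ $g\notin\operatorname{supp}f$. Moreover $k_j(g,g')=a'^{-Q}\kappa_j(g'^{-1}g)$.
\end{lemma}

\begin{proof}
Let $G_T=\pi^{-1/2}\int_0^T\tau^{-1/2}e^{-\tau\Delta}d\tau$. By the spectral theorem $\Delta^{1/2}G_T=m_T(\Delta)$ with $m_T(\xi)=\pi^{-1/2}\int_0^{T\xi}\sigma^{-1/2}e^{-\sigma}d\sigma\in[0,1]$, and $m_T(\xi)\to1$ for $\xi>0$. As $\Delta$ is injective, $m_T(\Delta)\to I$ strongly, so $X_jG_T=\mathcal R_jm_T(\Delta)\to\mathcal R_j$ strongly as $T\to\infty$. The kernel $K_T$ of $G_T$ is nonnegative, symmetric, and increases to $K$. By Lemma~\ref{lem:phi}(i), $\varphi(r)\le Cr^{-n}$ near $0$,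 and $\dim S=n+1$, so $K$ is locally integrable on $S\times S$. For real $f,h\in C_c^\infty(S)$ we have $\langle X_jG_Th,f\rangle=-\langle G_Th,X_jf\rangle=-\iint K_T(g,g')h(g)X_jf(g')\,d\rho(g)\,d\rho(g')$, and dominated convergence gives
\[
\langle h,\mathcal R_j^*f\rangle=-\iint K(g,g')\,h(g)\,X_jf(g')\,d\rho(g)\,d\rho(g').
\]
If the supports are disjoint, $K$ is smooth on a neighborhood of $\operatorname{supp}h\times\operatorname{supp}f$, and integration by parts in $g'$ turns the right side into $\iint k_j(g,g')h(g)f(g')\,d\rho\,d\rho$. This proves the claim for $f\in C_c^\infty$.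

Let $f\in L^2$ have compact support and let $U$ be open and relatively compact with $\overline U\cap\operatorname{supp}f=\emptyset$. Mollification gives $f_\varepsilon\in C_c^\infty$ with $f_\varepsilon\to f$ in $L^2$ and supports in a fixed compact set disjoint from $\overline U$. Then $\mathcal R_j^*f_\varepsilon\to\mathcal R_j^*f$ in $L^2$, and $\int k_j(g,\cdot)f_\varepsilon\,d\rho\to\int k_j(g,\cdot)f\,d\rho$ uniformly for $g\in U$, because $k_j$ is continuous off the diagonal. Countably many such $U$ cover the complement of $\operatorname{supp}f$.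

For $g_0=(u_0,a_0)$, \eqref{eq:K} gives $K(g_0g,g_0g')=a_0^{-Q}K(g,g')$. Since $X_j$ is left-invariant, $k_j$ satisfies the same identity; take $g_0=g'^{-1}$.
\end{proof}

\begin{lemma}\label{lem:L1}
If $|k(g,g')|\le a'^{-Q}\varepsilon(g'^{-1}g)$ with $\varepsilon\in L^1(\rho)$, then the operator with kernel $k$ is bounded on $L^1(\rho)$.
\end{lemma}

\begin{proof}
By \eqref{eq:left}, $\int a'^{-Q}\varepsilon(g'^{-1}g)\,d\rho(g)=\|\varepsilon\|_{L^1(\rho)}$ for every $g'$; apply Tonelli's theorem.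
\end{proof}

\section{$\mathcal R_0^*$ is not of weak type $(1,1)$}\label{sec:neg}

First we locate the positive tail of $k_0$. In the model \eqref{eq:model0} the kernel is negative as soon as $a'd_\circ/D>1$, so $a'd/D$ is the quantity that must be small.

\begin{lemma}\label{lem:pos}
There is $A_0\ge1$ such that, if $d=d(g,g')\ge A_0$ and $a'd/D\le1/A_0$, then $k_0(g,g')\ge\frac12c_*D^{-Q}d^{-2}$.
\end{lemma}

\begin{proof}
Let $d\ge1$. The element $w=u'^{-1}u$ does not depend on $a'$, so $0<X_0'V=2a'(a+a'+|x_w|^2/4)\le2a'D$. Applying $X_0'=a'\partial_{a'}$ to $V=2aa'(1+\cosh d)$ and using \eqref{eq:ids} gives $X_0'V=V+V\tanh(d/2)\,X_0'd$, that is,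
\[
X_0'd=-\coth(d/2)\Bigl(1-\frac{X_0'V}V\Bigr)=-1+\epsilon,\qquad|\epsilon|\le C\Bigl(e^{-d}+\frac{a'}D\Bigr).
\]
Hence $k_0=(aa')^{-Q/2}\bigl[-\frac Q2\varphi(d)-\varphi'(d)+\epsilon\varphi'(d)\bigr]$. Here $\frac Q2\varphi+\varphi'=e^{-Qd/2}\Phi'$, and $\varphi'=e^{-Qd/2}(\Phi'-\frac Q2\Phi)=O(e^{-Qd/2}d^{-1})$ by Lemma~\ref{lem:phi}(ii). With \eqref{eq:ids},
\[
k_0=D^{-Q}(1+e^{-d})^Q\,d^{-2}\Bigl[c_*+O(d^{-1})+O(de^{-d})+O\Bigl(\frac{a'd}D\Bigr)\Bigr],
\]
and the bracket is at least $\frac12c_*$ under the hypotheses if $A_0$ is large.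
\end{proof}

The following proposition implies Theorem~\ref{thm:main}(ii), and it is all that Theorem~\ref{thm:sharp} needs about $\mathcal R_0^*$.

\begin{proposition}\label{prop:test}
There are constants $c_1>0$, $\Gamma\ge1$ and $R_0$ such that for every integer $R\ge R_0$ there are relatively compact measurable sets $E,\Omega\subset S$, $\rho(E)>0$, for which $f=\Gamma R^{Q+1}\mathbf 1_E$ satisfies
\[
\rho(\Omega)\ge c_1\|f\|_1,\qquad\mathcal R_0^*f\ge c_1\log R\quad\text{a.e.\ on }\Omega .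
\]
\end{proposition}

Indeed, with $\lambda=\frac12c_1\log R$ we get
\begin{equation}\label{eq:fail}
\lambda\,\rho(\{|\mathcal R_0^*f|>\lambda\})\ge\tfrac12c_1^2(\log R)\,\|f\|_1,
\end{equation}
and $R$ is arbitrarily large.

The function $f$ is a sparse version of the indicator of $B\times[0,R]$, where $B$ is a ball so large that it plays the role of $N$; see Figure~\ref{fig:test}. At height $k$ the mass sits on boxes of width $e^k$ at mutual distance $Le^k$, and the value of $f$ is $L^Q$, so that the average density stays comparable to $1$. The size of $L$ is forced as follows. All distances will be $O(R)$, so Lemma~\ref{lem:pos} applies when $u$ is at distance $CRe^k$ from the boxes at height $k$. Removing the points that are closer costs a proportion $C(R/L)^Q$ of $B$ for each of the $R$ heights, so we need $L^Q\ge CR^{Q+1}$. Since then $\log L=O(\log R)$, the loss $2\log M$ seen in Section~\ref{sec:model} is harmless.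

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x in {0.6,2.1,3.6,5.1,6.6,8.1,9.6,11.1}{\fill[gray!25] (\x-0.1,0) rectangle (\x+0.1,3);}
\foreach \x in {1.35,4.35,7.35,10.35}{\fill[gray!25] (\x-0.2,0) rectangle (\x+0.2,3);}
\foreach \x in {2.85,8.85}{\fill[gray!25] (\x-0.4,0) rectangle (\x+0.4,3);}
\foreach \x in {0.6,2.1,3.6,5.1,6.6,8.1,9.6,11.1}{\fill (\x-0.04,0.75) rectangle (\x+0.04,1.25);}
\foreach \x in {1.35,4.35,7.35,10.35}{\fill (\x-0.08,1.75) rectangle (\x+0.08,2.25);}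
\foreach \x in {2.85,8.85}{\fill (\x-0.16,2.75) rectangle (\x+0.16,3.25);}
\draw[->] (0,0)--(12,0) node[right]{$N$};
\draw[->] (0,0)--(0,3.7) node[left]{$t$};
\draw[dashed] (0,3)--(11.7,3);
\foreach \y in {1,2,3}{\draw (-0.07,\y)--(0.07,\y); \node[left] at (-0.07,\y){$\y$};}
\fill (5.85,1.5) circle (1.3pt) node[above]{$g$};
\end{tikzpicture}
\caption{The test function for $\mathcal R_0^*$, schematically, with $R=3$. The function $f$ is constant on the black boxes, whose widths and spacings grow geometrically with the height. The gray columns around the boxes are removed. At a point $g$ of the white part $\Omega$ of the strip $0\le t\le R$, the kernel $k_0(g,\cdot)$ is positive on every box.}\label{fig:test}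
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:test}]
\emph{The function $f$.} Let $A_1=21A_0$, $A_2=C_0(2A_1+1)$, $\Lambda=10R$, $B=B(e^\Lambda)$, $B'=B(e^\Lambda/2C_0)$, and define $L$ by $L^Q=\Gamma R^{Q+1}$, where $\Gamma\ge1$ is chosen below independently of $R$. For $R$ large, $2C_0\le L\le e^R$. For $k=1,\dots,R$ let $r_k=Le^k$, and let $\{u_{k,i}\}_{1\le i\le N_k}$ be a maximal subset of $B$ with $\|u_{k,i}^{-1}u_{k,i'}\|\ge r_k$ for $i\ne i'$. By maximality the sets $u_{k,i}B(r_k)$, $1\le i\le N_k$, cover $B$. By \eqref{eq:tri} the sets $u_{k,i}B(r_k/2C_0)$ are pairwise disjoint and contained in $B(2C_0e^\Lambda)$, because $r_k\le e^{2R}\le e^\Lambda$. Comparing volumes,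
\begin{equation}\label{eq:Nk}
N_k\,\omega r_k^Q\le(2C_0)^{2Q}|B| .
\end{equation}
Let
\[
E_{k,i}=\bigl\{(u',e^{t'}):\|u_{k,i}^{-1}u'\|<e^k,\ |t'-k|<\tfrac14\bigr\},\qquad E=\bigcup_{k,i}E_{k,i},\qquad f=L^Q\mathbf 1_E .
\]
The boxes $E_{k,i}$ are disjoint, since $e^k\le r_k/2C_0$, and
\begin{equation}\label{eq:mass}
\int_{E_{k,i}}f\,d\rho=\tfrac12\omega r_k^Q=\tfrac12|u_{k,i}B(r_k)|,\qquad\|f\|_1\le\tfrac12(2C_0)^{2Q}|B|R .
\end{equation}

\emph{The set $\Omega$.} Let $U=B'\setminus\bigcup_{k,i}u_{k,i}B(A_2Re^k)$ and $\Omega=\{(u,e^t):u\in U,\ 0\le t\le R\}$. By \eqref{eq:Nk} the removed set has measure at most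
\[
\sum_{k=1}^RN_k\,\omega r_k^Q\Bigl(\frac{A_2R}L\Bigr)^Q\le(2C_0)^{2Q}A_2^Q\,\frac{R^{Q+1}}{L^Q}\,|B|=\frac{(2C_0)^{2Q}A_2^Q}\Gamma\,|B| .
\]
Since $|B'|=(2C_0)^{-Q}|B|$, the choice $\Gamma=2(2C_0)^{3Q}A_2^Q$ gives $|U|\ge\frac12|B'|$. Then $\rho(\Omega)\ge\frac12(2C_0)^{-Q}|B|R\ge(2C_0)^{-3Q}\|f\|_1$ by \eqref{eq:mass}. On $\operatorname{supp}f$ we have $\|u_{k,i}^{-1}u'\|\le e^k$ for some $k,i$, whereas $\|u_{k,i}^{-1}u\|\ge A_2Re^k>e^k$ on $U$. So $\Omega\cap\operatorname{supp}f=\emptyset$, and Lemma~\ref{lem:kernel} applies on $\Omega$.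

\emph{Positivity.} Let $g=(u,e^t)\in\Omega$ and $g'=(u',e^{t'})\in E_{k,i}$. Then $1\le a'\le2e^k$, and by \eqref{eq:Dsize} and \eqref{eq:tri}
\[
D\ge\|u'^{-1}u\|\ge C_0^{-1}\|u_{k,i}^{-1}u\|-\|u_{k,i}^{-1}u'\|\ge\bigl((2A_1+1)R-1\bigr)e^k\ge2A_1Re^k\ge A_1Ra' .
\]
Also $D\ge a$, so \eqref{eq:tree} gives $e^d\ge A_1R/4$ and $d\ge A_0$ for $R$ large. In the other direction, $a,a'\ge1$ and $D\le a+a'+C_0(\|u'\|+\|u\|)\le Ce^\Lambda$, so $d\le2\log D\le20R+C\le21R$ for $R$ large. Hence $a'd/D\le21/A_1=1/A_0$, and Lemma~\ref{lem:pos} gives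
\begin{equation}\label{eq:pos}
k_0(g,g')\ge\tfrac12c_*D^{-Q}d^{-2}>0\qquad(g\in\Omega,\ g'\in E).
\end{equation}
From now on we may discard any boxes in a lower bound.

\emph{One height.} Fix $g=(u,e^t)\in\Omega$ and $k$. For boxes far from $u$ the lower bound \eqref{eq:pos} is essentially constant on the whole cell $u_{k,i}B(r_k)$, so the mass of the box can be spread back over its cell. Let $\ell_i=\|u_{k,i}^{-1}u\|$ and $I_k=\{i:\ell_i\ge2C_0Le^{\max(t,k)}\}$. Let $i\in I_k$, $g'\in E_{k,i}$ and $v\in u_{k,i}B(r_k)$. Since $r_k\le\ell_i/2C_0$, \eqref{eq:tri} gives $\ell_i\le C_0r_k+C_0\|v^{-1}u\|\le\frac12\ell_i+C_0\|v^{-1}u\|$, so $\ell_i\le2C_0\|v^{-1}u\|$. Since $e^t,e^k\le\ell_i$,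
\[
D\le e^t+2e^k+C_0(e^k+\ell_i)\le C\|v^{-1}u\|,\qquad0<d\le2\log D-t-t'\le2\log\|v^{-1}u\|-t-k+C_3 ,
\]
with $C_3\geq0$ independent of $R$. By \eqref{eq:pos}, $k_0(g,g')\ge c\,\Theta(v)$ with $\Theta(v)=\|v^{-1}u\|^{-Q}(2\log\|v^{-1}u\|-t-k+C_3)^{-2}$. Averaging over $v$ and using \eqref{eq:mass},
\[
\int_{E_{k,i}}k_0(g,\cdot)f\,d\rho\ge\frac c2\int_{u_{k,i}B(r_k)}\Theta(v)\,dv\qquad(i\in I_k).
\]
The cells with $i\in I_k$ cover the annulus $e^{\sigma_0}\le\|v^{-1}u\|<e^{\sigma_1}$, where $e^{\sigma_0}=4C_0^2Le^{\max(t,k)}$ and $e^{\sigma_1}=e^\Lambda/2C_0$. Indeed, for such $v$ we have $\|v\|\le C_0(\|u\|+\|u^{-1}v\|)<e^\Lambda$ because $u\in B'$; so $v\in u_{k,i}B(r_k)$ for some $i$, and $\ell_i\ge C_0^{-1}\|v^{-1}u\|-r_k\ge4C_0Le^{\max(t,k)}-Le^k\ge2C_0Le^{\max(t,k)}$. Summing over $i\in I_k$ and using \eqref{eq:polar} with $r=e^\sigma$,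
\[
\sum_i\int_{E_{k,i}}k_0(g,\cdot)f\,d\rho\ge c\int_{\sigma_0}^{\sigma_1}\frac{d\sigma}{(2\sigma-t-k+C_3)^2}=\frac c2\Bigl[\frac1{2\sigma_0-t-k+C_3}-\frac1{2\sigma_1-t-k+C_3}\Bigr].
\]
Now $2\max(t,k)-t-k=|t-k|$ and $\log L\le C\log R$, so the first denominator is at most $|t-k|+C_4\log R$. The second is at least $20R-2R-C\ge17R$ for $R$ large. If $|t-k|\le R/2$ and $R$ is large, then $|t-k|+C_4\log R\le R$, and the bracket is at least $\frac12(|t-k|+C_4\log R)^{-1}$.

\emph{Sum over heights.} For each integer $1\le m\le R/2-1$ let $k=\lfloor t\rfloor+m$ if $t\le R/2$ and $k=\lceil t\rceil-m$ if $t>R/2$. These are distinct integers in $[1,R]$ with $|t-k|\le m$. By Lemma~\ref{lem:kernel}, for a.e.\ $g\in\Omega$,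
\[
\mathcal R_0^*f(g)\ge c\sum_{1\le m\le R/2-1}\frac1{m+C_4\log R}\ge c\log\frac{R/2-1}{1+C_4\log R}\ge\frac c2\log R
\]
for $R$ large. The constants do not depend on $R$, and the proposition follows.
\end{proof}

\section{The directions of $N$: reduction to a model operator}\label{sec:red}

Fix $j\ge1$. It suffices to prove the weak type inequality for bounded $f$ with compact support. Indeed, for $f\in L^1\cap L^2$ choose $f_k\in C_c^\infty$ with $f_k\to f$ in $L^1$ and $L^2$ and, along a subsequence, $\mathcal R_j^*f_k\to\mathcal R_j^*f$ a.e.; then $\mathbf 1_{\{|\mathcal R_j^*f|>\lambda\}}\le\liminf_k\mathbf 1_{\{|\mathcal R_j^*f_k|>\lambda\}}$ a.e., and Fatou's lemma applies. We also use that a finite sum of operators of weak type $(1,1)$ is of weak type $(1,1)$, since $\{|\sum_{i=1}^l\phi_i|>\lambda\}\subset\bigcup_i\{|\phi_i|>\lambda/l\}$. We shall write $\mathcal R_j^*$ as the sum of a local singular integral $T_{\rm loc}$, an operator $W$ that carries the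 nonintegrable part of the kernel at infinity, and an $L^1$-bounded remainder.

\subsection{The kernel at infinity}
Let $e_1,\dots,e_{m_{\mathfrak v}}$ be the chosen basis of $\mathfrak v$. For $u=(x,z)$ put $V_0=(1+|x|^2/4)^2+|z|^2$ and
\begin{equation}\label{eq:eta}
\eta(u)=\begin{cases}\tfrac12c_*Q\,V_0^{-Q/2-1}\bigl[(1+\tfrac{|x|^2}4)x_j+z\cdot[e_j,x]\bigr],&1\le j\le m_{\mathfrak v},\\[3pt] c_*Q\,V_0^{-Q/2-1}z_k,&j=m_{\mathfrak v}+k.\end{cases}
\end{equation}
The function $\eta$ is smooth, and it is odd under $(x,z)\mapsto(-x,z)$ in the first case and under $(x,z)\mapsto(x,-z)$ in the second. For $h=(u,e^{-y})\in S$ let $\kappa_W(h)=y^{-1}\eta(u)\,\mathbf 1_{\{y\ge1\}}$.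

\begin{lemma}\label{lem:asym}
The functions $\eta$ on $N$ and $\kappa_j$ on $\{d(h,e)\ge1\}$ are bounded, $\kappa_W=0$ on $\{d(h,e)<1\}$, and $\displaystyle\int_{\{d(h,e)\ge1\}}|\kappa_j-\kappa_W|\,d\rho<\infty$.
\end{lemma}

\begin{proof}
Let $h=(u,a)$, $d=d(h,e)$, $V=V(h,e)=(1+a+|x|^2/4)^2+|z|^2$. The bound $d\ge|y|$ gives the claim on $\kappa_W$. To compute $X_j'$ at $g'=e$, let $g'$ move along the curve $((se_j,0),1)$, for which $w=(x-se_j,\,z-\frac s2[e_j,x])$, or along $((0,s\epsilon_k),1)$ with $\epsilon_k$ the basis vector of $\mathfrak z$, for which $w=(x,z-s\epsilon_k)$. This gives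
\[
X_j'V=-\bigl(1+a+\tfrac{|x|^2}4\bigr)x_j-z\cdot[e_j,x]\quad(j\le m_{\mathfrak v}),\qquad X_j'V=-2z_k\quad(j=m_{\mathfrak v}+k).
\]
Since $|x|\le2D^{1/2}$, $|z|\le D$ and $D\ge1$, we have $|X_j'V|\le4D^{3/2}$. Put $\Pi(a,u)=V^{-Q/2-1}X_j'V$, which makes sense for $a\ge0$; then $|\Pi|\le4D^{-Q-1/2}$ and $\eta=-\frac12c_*Q\,\Pi(0,\cdot)$. In particular $\eta$ is bounded.

Because $j\ge1$, the field $X_j'$ does not move $a'$. So \eqref{eq:dist} and \eqref{eq:ids} give $X_j'd=\coth(d/2)X_j'V/V$, and $\kappa_j=a^{-Q/2}\varphi'(d)X_j'd$. By Lemma~\ref{lem:phi}(ii), $\varphi'(d)=e^{-Qd/2}(\Phi'-\frac Q2\Phi)=-\frac12c_*Q\,d^{-1}e^{-Qd/2}(1+O(d^{-1}))$. Using \eqref{eq:ids} and $(1+e^{-d})^Q\coth(d/2)=1+O(e^{-d})$, we get for $d\ge1$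
\begin{equation}\label{eq:kj}
\kappa_j=-\tfrac12c_*Q\,d^{-1}\,\Pi(a,u)\bigl(1+O(d^{-1})\bigr),\qquad|\kappa_j|\le Cd^{-1}D^{-Q-1/2}\le C.
\end{equation}

\emph{The region $y<1$, $d\ge1$.} Here $\kappa_W=0$. By \eqref{eq:Dsize}, $D\ge\frac12(1+a+\|u\|)$, and \eqref{eq:polar} gives $\int_N(1+a+\|u\|)^{-Q-1/2}du=C(1+a)^{-1/2}$. So the integral of $|\kappa_j|$ is at most $C\int_{-1}^\infty(1+e^t)^{-1/2}dt<\infty$.

\emph{The region $y\ge1$.} For all $0\le a\le1$ we have $\frac12(1+\|u\|)\le D\le2+\|u\|$. We pass from \eqref{eq:kj} to $y^{-1}\eta$ in three replacements. Dropping the $O(d^{-1})$ costs $Cy^{-2}D^{-Q-1/2}$, since $d\ge y$. By \eqref{eq:tree}, $0\le d-y\le2\log D$, so replacing $d^{-1}$ by $y^{-1}$ costs $Cy^{-2}(\log D)D^{-Q-1/2}$. Finally $|\partial_aV|\le2D$ and $|\partial_aX_j'V|\le2D^{1/2}$ give $|\partial_a\Pi|\le CD^{-Q-3/2}$, so replacing $\Pi(a,u)$ by $\Pi(0,u)$ costs $Cy^{-1}e^{-y}(1+\|u\|)^{-Q-3/2}$, and $e^{-y}\le y^{-1}$. Altogether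
\[
|\kappa_j-\kappa_W|\le Cy^{-2}\bigl(1+\log(2+\|u\|)\bigr)(1+\|u\|)^{-Q-1/2},
\]
which is integrable over $N\times\{y\ge1\}$ by \eqref{eq:polar}.
\end{proof}

By \eqref{eq:left}, the operator with kernel $a'^{-Q}\kappa_W(g'^{-1}g)$ is
\begin{equation}\label{eq:W}
Wf(u,t)=\int_{t+1}^\infty\frac{(f_s*\eta_{(s)})(u)}{s-t}\,ds .
\end{equation}
For bounded $f$ with compact support the integral converges absolutely at every point, because $\eta$ is bounded.

\subsection{The local part}
Let $B_d(g,r)$ denote open balls for $d$. Let $\{g_i\}$ be a maximal $1$-separated subset of $(S,d)$; the balls $B_d(g_i,1)$ cover $S$, so there is a measurable partition $\{E_i\}$ of $S$ with $E_i\subset B_d(g_i,1)$. Fix $\chi\in C_c^\infty(B_d(e,3))$ with $0\le\chi\le1$ and $\chi=1$ on $B_d(e,2)$, and put $\chi_i(g)=\chi(g_i^{-1}g)$. Every $g$ lies in at most $N_0=\nu(B_d(e,\frac72))/\nu(B_d(e,\frac12))$ of the balls $B_d(g_i,3)$, since the corresponding balls $B_d(g_i,\frac12)$ are disjoint,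 lie in $B_d(g,\frac72)$, and $d,\nu$ are left-invariant. Define
\[
T_{\rm loc}f=\sum_i\chi_i\,\mathcal R_j^*(\mathbf 1_{E_i}f),
\]
a finite sum when $f$ has compact support. We cut off in this way, rather than multiplying the kernel by a function of $d$, because each summand then inherits its $L^2$ bound directly from $\mathcal R_j^*$.

We use the Calder\'on--Zygmund theorem in the following form. \emph{Let $T$ be bounded on $L^2(\mathbb R^{n+1})$ and let $k$ be $C^1$ off the diagonal, with $|\nabla_{\xi'}k(\xi,\xi')|\le C|\xi-\xi'|^{-n-2}$. If $Tf(\xi)=\int k(\xi,\xi')f(\xi')\,d\xi'$ for a.e.\ $\xi\notin\operatorname{supp}f$ whenever $f\in L^2$ has compact support, then $T$ is of weak type $(1,1)$.} The gradient bound implies the H\"ormander condition $\int_{|\xi-\xi'|>2|\xi'-\xi''|}|k(\xi,\xi')-k(\xi,\xi'')|\,d\xi\le C$ by the mean value theorem.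

\begin{lemma}\label{lem:loc}
$\rho(\{|T_{\rm loc}f|>\lambda\})\le C\lambda^{-1}\|f\|_1$ for bounded $f$ with compact support and $\lambda>0$.
\end{lemma}

\begin{proof}
At each point at most $N_0$ summands are nonzero, so
\[
\rho(\{|T_{\rm loc}f|>\lambda\})\le\sum_i\rho\bigl(\{|\chi_i\mathcal R_j^*(\mathbf 1_{E_i}f)|>\lambda/N_0\}\bigr).
\]
As $\sum_i\|\mathbf 1_{E_i}f\|_1=\|f\|_1$, it suffices to prove a weak type bound for $\phi\mapsto\chi_i\mathcal R_j^*\phi$ on functions $\phi$ that vanish outside $B_d(g_i,1)$, uniformly in $i$. By \eqref{eq:left} a left translation is a constant multiple of a unitary operator on $L^2(\rho)$; it commutes with $X_j$ and $\Delta$, hence with $\mathcal R_j$ and $\mathcal R_j^*$; and it multiplies both sides of the weak type inequality by the same constant. So we may take $g_i=e$, and it is enough to treat $T_0=\chi\,\mathcal R_j^*\,\chi^\sharp$, where $\chi^\sharp\in C_c^\infty(B_d(e,\frac32))$ equals $1$ on $B_d(e,1)$.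

In the coordinates $\xi=(x,z,t)\in\mathbb R^{n+1}$ the measure $\rho$ is Lebesgue measure, $T_0$ is $L^2$-bounded, and by Lemma~\ref{lem:kernel} its kernel off the diagonal is $\chi(\xi)k_j(\xi,\xi')\chi^\sharp(\xi')$. It is supported in a compact set on which $d<\frac92$. By \eqref{eq:dist} the function $q=\cosh d-1=\frac V{2aa'}-2$ is smooth on $S\times S$, and on our compact set $q\simeq d^2\simeq|\xi-\xi'|^2$. Since $q\ge0$ vanishes on the diagonal, so does its Euclidean gradient $\partial q$ in $(\xi,\xi')$; thus $|\partial q|\le C|\xi-\xi'|$ and $|\partial^2q|\le C$. By Lemma~\ref{lem:phi}(i), $K=(aa')^{-Q/2}\psi(1+q)$ with $|\psi^{(k)}(1+q)|\le C|\xi-\xi'|^{-n-2k}$, so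
\begin{align*}
|\partial K|&\le C\bigl(|\psi|+|\psi'||\partial q|\bigr)\le C|\xi-\xi'|^{-n-1},\\
|\partial^2K|&\le C\bigl(|\psi|+|\psi'|(|\partial q|+|\partial^2q|)+|\psi''||\partial q|^2\bigr)\le C|\xi-\xi'|^{-n-2}.
\end{align*}
The field $X_j$ has smooth coefficients, so the $\xi'$-gradient of the kernel of $T_0$ is $O(|\xi-\xi'|^{-n-2})$, and the Calder\'on--Zygmund theorem applies.
\end{proof}

This proof does not use $j\ge1$: the failure for $\mathcal R_0^*$ comes from the kernel at infinity.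

\begin{lemma}\label{lem:rem}
$\|\mathcal R_j^*f-T_{\rm loc}f-Wf\|_1\le C\|f\|_1$ for bounded $f$ with compact support.
\end{lemma}

\begin{proof}
Let $\theta(g,g')=\sum_i\chi_i(g)\mathbf 1_{E_i}(g')\in[0,1]$. If $g'\in E_i$ and $d(g,g')<1$ then $d(g,g_i)<2$, so $\theta=1$; if $d(g,g')>4$ then $d(g,g_i)>3$, so $\theta=0$. Where $\chi_i(g)\ne1$ we have $d(g,g_i)\ge2$, so $g\notin\operatorname{supp}(\mathbf 1_{E_i}f)$. By Lemma~\ref{lem:kernel},
\[
\mathcal R_j^*f-T_{\rm loc}f=\sum_i(1-\chi_i)\mathcal R_j^*(\mathbf 1_{E_i}f)=\int\bigl(1-\theta(\cdot,g')\bigr)k_j(\cdot,g')f(g')\,d\rho(g')\quad\text{a.e.}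
\]
So $\mathcal R_j^*-T_{\rm loc}-W$ has kernel $a'^{-Q}[(1-\theta)\kappa_j-\kappa_W]$, with $\kappa_j,\kappa_W$ evaluated at $h=g'^{-1}g$. The bracket vanishes for $d(h,e)<1$ and is bounded in modulus by $\varepsilon=|\kappa_j-\kappa_W|\mathbf 1_{\{d\ge1\}}+|\kappa_j|\mathbf 1_{\{1\le d\le4\}}$. By Lemma~\ref{lem:asym}, and since $\{1\le d\le4\}$ is compact, $\varepsilon\in L^1(\rho)$. Apply Lemma~\ref{lem:L1}.
\end{proof}

\subsection{Compactly supported profiles}
It remains to treat $W$. The stopping argument of Section~\ref{sec:W} needs the value of $f_s*\eta_{(s)}$ at $u$ to depend only on $f_s$ near $u$, so we cut $\eta$ into dyadic pieces. The decay of $\eta$, of order $\|u\|^{-Q-1/2}$, provides a factor $2^{-m/2}$ for the $m$th piece, and the change of scale becomes a translation in $t$. Call a real function $\zeta$ on $N$ an \emph{$\mathcal M$-profile} if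
\begin{equation}\label{eq:profile}
\operatorname{supp}\zeta\subset B(1),\qquad\int_N\zeta=0,\qquad|\zeta|\le\mathcal M,\qquad|\zeta(wv)-\zeta(w)|\le\mathcal M\|v\|^{1/2}\quad(w,v\in N),
\end{equation}
and let $W_\zeta$ be defined by \eqref{eq:W} with $\zeta$ in place of $\eta$.

\begin{proposition}\label{prop:W}
If $\zeta$ is an $\mathcal M$-profile, then $|\{|W_\zeta f|>\lambda\}|\le C\lambda^{-1}\|f\|_{L^1(N\times\mathbb R)}$ for all bounded $f$ with compact support and all $\lambda>0$, with $C$ depending only on $N$ and $\mathcal M$.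
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i), given Proposition~\ref{prop:W}]
By Lemmas~\ref{lem:loc} and~\ref{lem:rem} we must prove the weak type bound for $W$. Let $\vartheta\in C_c^\infty([0,1))$ with $\vartheta=1$ on $[0,\frac14]$. Put $\vartheta_0(u)=\vartheta(\|u\|^2)$ and $\vartheta_m(u)=\vartheta(4^{-m}\|u\|^2)-\vartheta(4^{1-m}\|u\|^2)$ for $m\ge1$. These functions are smooth, since $\|u\|^2$ is a polynomial; the sum telescopes to $\sum_m\vartheta_m=1$; and $\vartheta_m$, $m\ge1$, is supported in $2^{m-2}\le\|u\|<2^m$. Let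
\[
\zeta^m(u)=2^{m(Q+1/2)}(\eta\vartheta_m)(\delta_{2^m}u).
\]

We check \eqref{eq:profile} with $\mathcal M$ independent of $m$. The support lies in $B(1)$. The reflection under which $\eta$ is odd preserves $\|u\|$ and $du$, so $\int\zeta^m=0$. The function $\zeta^0=\eta\vartheta_0$ is in $C_c^\infty$. For $m\ge1$, $\vartheta_m(\delta_{2^m}u)=\vartheta(\|u\|^2)-\vartheta(4\|u\|^2)$ does not depend on $m$ and is supported in $\frac14\le\|u\|\le1$. With $\beta=2^{-m}$ and $V_\beta=(\beta+|x|^2/4)^2+|z|^2$ we have $V_0(\delta_{2^m}u)=4^mV_\beta(u)$, and \eqref{eq:eta} gives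
\[
2^{m(Q+1/2)}\eta(\delta_{2^m}u)=\tfrac12c_*Q\,V_\beta^{-Q/2-1}\bigl[(\beta+\tfrac{|x|^2}4)x_j+z\cdot[e_j,x]\bigr]\quad\text{or}\quad\beta^{1/2}c_*Q\,V_\beta^{-Q/2-1}z_k .
\]
Since $V_\beta\ge\|u\|^2\ge\frac1{16}$, these functions are bounded in $C^1$ on $\{\frac14\le\|u\|\le1\}$ uniformly in $\beta\in[0,1]$. So the $\zeta^m$ are uniformly bounded and uniformly Lipschitz for the Euclidean distance. For $\|v\|\ge1$ the last condition in \eqref{eq:profile} follows from the sup bound. For $\|v\|\le1$ we may assume that $w$ or $wv$ lies in $B(1)$, so $\|w\|\le2C_0$; then $wv-w=(x_v,z_v+\frac12[x_w,x_v])$ has Euclidean length at most $C\|v\|^{1/2}$, because $|x_v|\le2\|v\|^{1/2}$ and $|z_v|\le\|v\|$.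

Put $\mu_m=m\log2$. Then $\eta\vartheta_m=2^{-m/2}\zeta^m_{(\mu_m)}$, so $(\eta\vartheta_m)_{(s)}=2^{-m/2}\zeta^m_{(s+\mu_m)}$. With $f^m(u,s)=f(u,s-\mu_m)$, the substitution $s\mapsto s-\mu_m$ gives
\[
Wf(u,t)=\sum_{m\ge0}2^{-m/2}\,(W_{\zeta^m}f^m)(u,t+\mu_m);
\]
at each point only finitely many terms are nonzero, since $\|\delta_{1/a'}(u'^{-1}u)\|$ is bounded for $g'\in\operatorname{supp}f$. Translation in $t$ preserves $du\,dt$. Let $\lambda_m=(1-2^{-1/4})2^{-m/4}\lambda$, so that $\sum_m\lambda_m=\lambda$. If $|Wf|>\lambda$ then the $m$th term exceeds $\lambda_m$ in modulus for some $m$, and Proposition~\ref{prop:W} gives $\rho(\{|Wf|>\lambda\})\le\sum_mC2^{-m/2}\lambda_m^{-1}\|f\|_1\le C\lambda^{-1}\|f\|_1$.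
\end{proof}

\section{The model operator $W_\zeta$}\label{sec:W}

We prove Proposition~\ref{prop:W} along the lines of Lemma~\ref{lem:seq}(b): remove an exceptional set, off which the slice at height $s$ contributes only where it has size at most $\lambda(s-t)$, and estimate the rest in $L^2$. Two things are new. The number $|b_s|$ becomes the local size of $f$ near $(u,e^s)$, measured at scale $e^s$ in $N$ and scale $1$ in $s$. And the sum of squares has to be produced from the cancellation of $\zeta$. In this section constants may depend on $\mathcal M$.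

\emph{Step 1: local sizes.} Let $P(u)=(1+\|u\|)^{-Q-1}$, which is integrable by \eqref{eq:polar}, and
\[
H_s=|f_s|*P_{(s)},\qquad\bar H_s=\int_{s-1}^{s+1}H_\sigma\,d\sigma,\qquad G_\sigma=\int_\sigma^{\sigma+1}H_{s'}\,ds' .
\]
Then $\iint H_s(u)\,du\,ds=\|P\|_1\|f\|_1$. We average against $P$ and not against the indicator of a ball because $H_s$ is then essentially constant at scale $e^s$. Indeed, for $\|v\|\le M$ we have $1+\|w\|\le1+C_0(\|wv\|+M)\le C_0(1+M)(1+\|wv\|)$, so $P(wv)\le C(M)P(w)$ with $C(M)=(C_0(1+M))^{Q+1}$. Rescaling, and putting $C_1=C(e)$,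
\begin{equation}\label{eq:const}
H_\sigma(uv)\le C(M)H_\sigma(u)\ \text{ if }\|v\|\le Me^\sigma;\qquad\bar H_s(uv)\le C_1\bar H_s(u)\ \text{ if }\|v\|\le e^s .
\end{equation}

\emph{Step 2: the exceptional set.} Let
\[
\mathcal E=\Bigl\{(u,t):\sup_{r>0}\frac1r\int_t^{t+r}H_\sigma(u)\,d\sigma>\frac\lambda{2C_1}\Bigr\}.
\]
The Hardy--Littlewood maximal theorem on $\mathbb R$ gives $|\{t:\sup_{r>0}r^{-1}\int_t^{t+r}\phi>\alpha\}|\le C\alpha^{-1}\|\phi\|_{L^1(\mathbb R)}$ for $\phi\ge0$. Applying it for each $u$ and integrating, $|\mathcal E|\le C\lambda^{-1}\|f\|_1$. If $(u,t)\notin\mathcal E$ and $s\ge t+1$, then $[s-1,s+1]\subset[t,s+1]$ and $s+1-t\le2(s-t)$, so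
\begin{equation}\label{eq:offE}
\bar H_s(u)\le\int_t^{s+1}H_\sigma(u)\,d\sigma\le\frac\lambda{2C_1}(s+1-t)\le\frac\lambda{C_1}(s-t).
\end{equation}

\emph{Step 3: truncation.} We cannot simply restrict $W_\zeta f$ to the complement of $\mathcal E$, because orthogonality needs integration over all of $N$. We truncate $f$ instead. For $s\ge t+1$ let
\[
f_s^t=f_s\,\mathbf 1_{\{\bar H_s\le\lambda(s-t)\}},\qquad b_s^t=f_s^t*\zeta_{(s)},\qquad\widetilde Wf(u,t)=\int_{t+1}^\infty\frac{b_s^t(u)}{s-t}\,ds .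
\]
Let $(u,t)\notin\mathcal E$. Since $\operatorname{supp}\zeta\subset B(1)$, only points $u'$ with $\|u^{-1}u'\|<e^s$ contribute to $(f_s*\zeta_{(s)})(u)$. For them \eqref{eq:const} and \eqref{eq:offE} give $\bar H_s(u')\le C_1\bar H_s(u)\le\lambda(s-t)$, that is, $f_s^t(u')=f_s(u')$. Hence $W_\zeta f=\widetilde Wf$ off $\mathcal E$, and by Chebyshev's inequality it suffices to prove
\begin{equation}\label{eq:L2}
\|\widetilde Wf\|_{L^2(N\times\mathbb R)}^2\le C\lambda\|f\|_1 .
\end{equation}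

\emph{Step 4: almost orthogonality.} Let $t+1\le s\le s'$. The narrow function $\zeta_{(s)}$ has mean zero, and the wide function $\zeta_{(s')}$ varies little on its support. Substituting $v=uw$,
\[
I(u,u'):=\int\zeta_{(s)}(u^{-1}v)\,\zeta_{(s')}(u'^{-1}v)\,dv=\int\zeta_{(s)}(w)\bigl[\zeta_{(s')}(u'^{-1}uw)-\zeta_{(s')}(u'^{-1}u)\bigr]dw .
\]
On the support $\|w\|<e^s$, so by \eqref{eq:profile} the bracket is at most $\mathcal Me^{-Qs'}e^{(s-s')/2}$, while $\|\zeta_{(s)}\|_1\le\mathcal M\omega$. The left side vanishes unless some $v$ has $\|u^{-1}v\|<e^s$ and $\|u'^{-1}v\|<e^{s'}$, which forces $\|u'^{-1}u\|\le2C_0e^{s'}$. Since $\langle b_s^t,b_{s'}^t\rangle=\iint f_s^t(u)\overline{f_{s'}^t(u')}\,I(u,u')\,du'\,du$ and $|f_s^t|\le|f_s|$,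
\begin{equation}\label{eq:orth}
|\langle b_s^t,b_{s'}^t\rangle|\le Ce^{-(s'-s)/2}\int_N|f_s(u)|\,j_{s'}^t(u)\,du,\qquad j_{s'}^t(u)=e^{-Qs'}\!\!\int_{\|u'^{-1}u\|\le2C_0e^{s'}}\!\!|f_{s'}^t(u')|\,du' .
\end{equation}

\emph{Step 5: what the truncation gives.} The truncation bounds averages over unit intervals of heights, so we integrate $j^t_{s'}$ over such intervals. For $\sigma\ge t+1$ let $J(t,\sigma,u)=\int_\sigma^{\sigma+1}j_{s'}^t(u)\,ds'$. We claim that, with $C_2=C(2C_0e)$,
\begin{equation}\label{eq:J}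
J(t,\sigma,u)\le C\,G_\sigma(u)\,\mathbf 1_{\{G_\sigma(u)\le C_2\lambda(\sigma+1-t)\}} .
\end{equation}
First, $e^{-Qs'}\mathbf 1_{\{\|w\|\le2C_0e^{s'}\}}\le(1+2C_0)^{Q+1}P_{(s')}(w)$, so $J\le CG_\sigma(u)$. Next, if $J\ne0$, there are $s_0\in[\sigma,\sigma+1]$ and $u_0$ with $\|u_0^{-1}u\|\le2C_0e^{s_0}$ and $f^t_{s_0}(u_0)\ne0$, hence $\bar H_{s_0}(u_0)\le\lambda(s_0-t)$. For every $s'\in[\sigma,\sigma+1]$ we have $\|u_0^{-1}u\|\le2C_0e\cdot e^{s'}$, so \eqref{eq:const} gives $G_\sigma(u)\le C_2G_\sigma(u_0)$. Since $[\sigma,\sigma+1]\subset[s_0-1,s_0+1]$, $G_\sigma(u_0)\le\bar H_{s_0}(u_0)\le\lambda(\sigma+1-t)$. This proves \eqref{eq:J}.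

\emph{Step 6: integration in $t$.} Since $f$ is bounded with compact support, $\|b_s^t\|_2\le\|f_s\|_2\|\zeta\|_1$ is bounded and vanishes for $s$ outside a compact interval. So the square of the $L^2(N)$ norm may be expanded for each $t$:
\[
\|\widetilde Wf\|_2^2\le2\int_{\mathbb R}\iint_{t+1\le s\le s'}\frac{|\langle b_s^t,b_{s'}^t\rangle|}{(s-t)(s'-t)}\,ds'\,ds\,dt .
\]
Split the $s'$-integral into the intervals $[s+k,s+k+1)$, $k\ge0$, on which $e^{-(s'-s)/2}\le e^{-k/2}$ and $s'-t\ge s-t+k$. Insert \eqref{eq:orth} and \eqref{eq:J} with $\sigma=s+k$, and for fixed $s$ integrate in $t$ with $y=s-t\ge1$: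
\[
\|\widetilde Wf\|_2^2\le C\sum_{k\ge0}e^{-k/2}\int_{\mathbb R}\int_N|f_s(u)|\Bigl[\int_1^\infty\frac{G\,\mathbf 1_{\{G\le C_2\lambda(y+k+1)\}}}{y(y+k)}\,dy\Bigr]du\,ds,\qquad G=G_{s+k}(u).
\]
If $G\le2C_2\lambda(k+2)$, the bracket is at most $G\int_1^\infty y^{-2}dy\le2C_2\lambda(k+2)$. Otherwise $k+1<G/(2C_2\lambda)$, so the indicator forces $y\ge G/(C_2\lambda)-k-1\ge G/(2C_2\lambda)$, and the bracket is at most $G\cdot2C_2\lambda/G=2C_2\lambda$. In both cases it is at most $2C_2\lambda(k+2)$. Since $\sum_k(k+2)e^{-k/2}<\infty$, \eqref{eq:L2} follows. This proves Proposition~\ref{prop:W}, and with it Theorem~\ref{thm:main}. \qed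

\begin{remark}
The condition $\int\zeta=0$, used only in Step 4, cannot be dropped. Suppose $\operatorname{supp}\zeta\subset B(1)$ and $\int\zeta\ne0$, and let $f$ be the indicator of $B(2C_0e^R)\times[0,R]$. For $u\in B(e^R)$ and $0\le s\le R$, \eqref{eq:tri} gives $(f_s*\zeta_{(s)})(u)=\int\zeta$. So $|W_\zeta f(u,t)|=|\int\zeta|\log(R-t)\ge|\int\zeta|\log(R/2)$ on $B(e^R)\times[0,R/2]$ for $R\ge2$, a set of measure $\frac12(2C_0)^{-Q}\|f\|_1$.
\end{remark}

\section{Proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}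

(1) We have $(X\Delta^{-1/2})^*=\sum_j\bar c_j\mathcal R_j^*$. If $c_0=0$, this is a finite sum of operators of weak type $(1,1)$. If $c_0\ne0$ and it were of weak type $(1,1)$, then so would be $\mathcal R_0^*=\bar c_0^{\,-1}\bigl((X\Delta^{-1/2})^*-\sum_{j\ge1}\bar c_j\mathcal R_j^*\bigr)$, contrary to Theorem~\ref{thm:main}(ii).

(2) Let $f=\Gamma R^{Q+1}\mathbf 1_E$ and $\lambda=\frac12c_1\log R$ be as in \eqref{eq:fail}. Dividing $f$ and $\lambda$ by $\Gamma R^{Q+1}$ turns \eqref{eq:fail} into the same inequality for $\mathbf 1_E$, so the restricted weak type fails. For $R$ so large that $\lambda\ge1$ we have $|f|/\lambda\le\Gamma R^{Q+1}$, and since $\Psi$ is nondecreasing,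
\[
\int|f|\bigl(1+\Psi(|f|/\lambda)\bigr)d\rho\le\bigl(1+\Psi(\Gamma R^{Q+1})\bigr)\|f\|_1=o(\log R)\,\|f\|_1\qquad(R\to\infty).
\]
By \eqref{eq:fail} the left side of the inequality in (2) is at least $\frac12c_1^2(\log R)\|f\|_1$, so no constant $C$ works.

(3) Let $j\ge1$ and $1<p\le2$. Since $\mathcal R_j^*$ is bounded on $L^p$, the density and Fatou argument at the start of Section~\ref{sec:red} reduces us to bounded $f$ with compact support. Split $f=f\mathbf 1_{\{|f|>\lambda\}}+f\mathbf 1_{\{|f|\le\lambda\}}$ and use the weak type $(1,1)$ bound on the first part and the $L^2$ bound on the second: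
\[
\rho(\{|\mathcal R_j^*f|>2\lambda\})\le\frac C\lambda\int_{|f|>\lambda}|f|\,d\rho+\frac1{\lambda^2}\int_{|f|\le\lambda}|f|^2d\rho\le(C+1)\lambda^{-p}\|f\|_p^p,
\]
because $|f|/\lambda\le(|f|/\lambda)^p$ on the first set and $(|f|/\lambda)^2\le(|f|/\lambda)^p$ on the second. The constant does not depend on $p$, and $\|\mathcal R_j^*\|_{L^p\to L^{p,\infty}}\le2(C+1)$.

For $j=0$ take $f$ from Proposition~\ref{prop:test} with $R=\lceil e^{1/(p-1)}\rceil$ and $p\le2$ so close to $1$ that $R\ge R_0$. Then $R^{p-1}\le(2e^{1/(p-1)})^{p-1}\le2e$, so $\|f\|_p^p=(\Gamma R^{Q+1})^{p-1}\|f\|_1\le\Gamma(2e)^{Q+1}\|f\|_1$. For $\lambda=\frac12c_1\log R\ge\frac{c_1}{2(p-1)}$ we have $\rho(\{|\mathcal R_0^*f|>\lambda\})\ge\rho(\Omega)\ge c_1\|f\|_1$. Therefore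
\[
\|\mathcal R_0^*\|_{L^p\to L^{p,\infty}}\ge\frac{\lambda\,\rho(\{|\mathcal R_0^*f|>\lambda\})^{1/p}}{\|f\|_p}\ge\frac{c_1}{2(p-1)}\Bigl(\frac{c_1}{\Gamma(2e)^{Q+1}}\Bigr)^{1/p}\ge\frac c{p-1}. \qquad\qed
\]

\begin{thebibliography}{9}

\bibitem{ADY} Anker, Damek and Yacoub, Ann. Sc. Norm. Sup. Pisa \textbf{23} (1996).

\bibitem{LM} Jie Liu and Alessio Martini, \emph{Riesz transforms for the distinguished Laplacian on Damek--Ricci spaces and operator-valued multivariate spectral multipliers}, arXiv:2602.02062 (2026).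

\end{thebibliography}
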